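# Point-transitive compact quadrangles with parameters $(1,4n-2)$ that are not Moufang

## 1. Light rays on a sphere

Let $N\ge 3$. Equip $\mathbb R^{N,2}=\mathbb R^N\oplus\mathbb R^2$ with the form $(x,y)\mapsto |x|^2-|y|^2$. Every isotropic 1-space is spanned by a vector $(q,\cos\theta,\sin\theta)$ with $|q|=1$. We write $[q,\theta]$ for this 1-space. The only ambiguity is $[q,\theta]=[-q,\theta+\pi]$ and its iterates. Read $[q,\theta]$ as "the place $q\in\mathbb S^{N-1}$ at the time $\theta$".

A totally isotropic 2-space meets $\mathbb R^N\oplus 0$ trivially, because the form is positive definite there. So it is the graph of a linear map $\mathbb R^2\to\mathbb R^N$, and isotropy says that this map is isometric. If it sends the standard basis to $u,-w$, then $(u,w)$ is an orthonormal pair and the points on the 2-space are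
$$[\,u\cos\theta-w\sin\theta,\ \theta\,],\qquad \theta\in\mathbb R/\pi\mathbb Z .$$
Thus a line is a ray that runs along a great circle at unit speed. The lines correspond bijectively to orthonormal pairs $(u,w)$.

Take the point $p_0=[q_0,0]$. Two distinct points are on a common line exactly when their vectors are orthogonal, so $[q,\theta]$ is equal to or collinear with $p_0$ iff $\langle q_0,q\rangle=\cos\theta$. For $0\le\theta\le\pi$ this says that the spherical distance from $q_0$ to $q$ is $\theta$: light sent from $q_0$ at time $0$ arrives at $q$ at time $\theta$. The points of a ray $(u,w)$ that are reached by this light satisfy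
$$(\langle q_0,u\rangle-1)\cos\theta=\langle q_0,w\rangle\sin\theta. \tag{1}$$
If the two coefficients are not both zero, (1) has exactly one solution $\theta$ modulo $\pi$. Both are zero only if $\langle q_0,u\rangle=1$, that is $u=q_0$, and then $p_0$ is on the ray. So every ray that avoids $p_0$ meets the light of $p_0$ exactly once.

Here is a numerical instance with $N=4$ and $\mathbb R^4=\mathbb H$. Let $q_0=1$, $u=\mathrm i$, $w=1$. Then (1) reads $-\cos\theta=\sin\theta$, so $\theta=3\pi/4$. The meeting place is $\mathrm i\cos\theta-\sin\theta=-(1+\mathrm i)/\sqrt2$. The ray $(q_0,z)$ from $p_0$ is at $\cos\theta-z\sin\theta=-(1+z)/\sqrt2$ at that time, so the joining ray is the one with $z=\mathrm i$.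

The full orthogonal group $O(N,2)$ acts on this geometry. Much less is enough to move every point to every other. If $N=4n$ and $\mathbb R^N=\mathbb H^n$, then $\mathrm{Sp}(n)$ acts transitively on $\mathbb S^{N-1}$ from the left, and the maps $[q,\theta]\mapsto[qe^{t\mathrm i},\theta+t]$ shift time. For $n=1$ this is a group of dimension $4$ on a 4-dimensional point space, compared with dimension $15$ for $O(4,2)$. Can one bend the rays so that the "exactly once" property and the small transitive group survive, while the large symmetry is lost?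

## 2. Compact quadrangles and the homogeneity conjecture

**Definition (generalized quadrangle).** A generalized quadrangle is a point-line geometry $(P,L,F)$, $F\subseteq P\times L$, whose incidence graph has diameter $4$ and girth $8$, and which is thick: every point is on at least three lines and every line carries at least three points.

**Definition (compact, connected, parameters).** The quadrangle is compact if $P$ and $L$ carry compact Hausdorff topologies for which $F$ is closed in $P\times L$. As usual, $P$ and $L$ are assumed finite-dimensional, and point rows (the points on a line) and line pencils (the lines through a point) are assumed to have positive dimension. It is connected if $P$ and $L$ are connected. In this case every point row has the homotopy type of a sphere $\mathbb S^m$ and every pencil that of a sphere $\mathbb S^{m'}$. The pair $(m,m')$ is the pair of topological parameters. Dualizing (interchanging $P$ and $L$) interchanges $m$ and $m'$.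

The geometry of Section 1 is an example, denoted $\mathfrak Q_{cl}$, with point space $P_{cl}$. Point rows are circles. The pencil of $[q_0,0]$ consists of the pairs $(q_0,z)$, $z\in q_0^\perp$, $|z|=1$, so it is a sphere $\mathbb S^{N-2}$. The parameters are $(1,N-2)$.

An automorphism is a continuous incidence-preserving bijection that maps points to points and lines to lines. Point (line) transitive means that the automorphism group is transitive on $P$ (on $L$).

**Definition (Moufang).** A root is a path $(x_0,\dots,x_4)$ without backtracking in the incidence graph. Its root group consists of the automorphisms that fix every element incident with $x_1$, $x_2$ or $x_3$. The quadrangle is Moufang if every root group acts transitively on the 8-cycles that contain its root.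

To see this at work for one kind of root in $\mathfrak Q_{cl}$, we use coordinates opposite a point, which we need again in Section 8. Let $p=\langle e\rangle$ be a point, choose an isotropic $f$ with $(e,f)=1$, and let $W=\{e,f\}^\perp\cong\mathbb R^{N-1,1}$. A point not collinear with $p$ (and different from it) has a unique representative $x$ with $(x,e)=1$, that is $x=f+w+ce$, and isotropy gives $c=-\frac12(w,w)$. So these points are
$$x_w=\langle f+w-\tfrac12(w,w)e\rangle,\quad w\in W,\qquad\text{with inner products } -\tfrac12(w-w',w-w') \tag{2}$$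
between the displayed vectors for $w$ and $w'$. For $c\in W$ the Eichler transformation $e\mapsto e$, $w\mapsto w-(w,c)e$, $f\mapsto f+c-\frac12(c,c)e$ is an isometry (for instance, the images of $f$ and $w$ have inner product $(c,w)-(w,c)=0$). It sends $x_w$ to $x_{w+c}$ and fixes every line $\langle e,n\rangle$ through $p$. Now consider a root with $x_2=p$, $x_1=\langle e,n_1\rangle$, $x_3=\langle e,n_3\rangle$, $x_0=\langle n_1+ae\rangle$, $x_4=\langle n_3+a'e\rangle$, where $n_1,n_3\in W$ are null and independent. If $c\perp n_1,n_3$, the Eichler transformation fixes all points on $x_1$ and $x_3$, so it belongs to the root group. The 8-cycles containing the root correspond to the points $x_w$ collinear with $x_0$ and $x_4$, that is, to the $w$ with $(n_1,w)=-a$ and $(n_3,w)=-a'$. These form an affine space with direction $\{n_1,n_3\}^\perp$, so the translations are transitive on them.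

**Definition (Clifford type).** Let $P_0,\dots,P_m$ be symmetric endomorphisms of $\mathbb R^{2l}$ with $P_iP_j+P_jP_i=2\delta_{ij}\,\mathrm{id}$ and $l-m-1\ge1$. The polynomial $F(x)=|x|^4-2\sum_i\langle P_ix,x\rangle^2$ (Ferus–Karcher–Münzner) defines an isoparametric hypersurface in $\mathbb S^{2l-1}$ with four distinct principal curvatures of multiplicities $m$ and $l-m-1$. Its focal manifolds $M_\pm$ are at spherical distance $\pi/4$. Call $x\in M_+$ and $y\in M_-$ incident iff their spherical distance is $\pi/4$. This is a compact connected generalized quadrangle with the multiplicities as parameters, in an order that depends on which focal manifold is the point space. A quadrangle of Clifford type is one isomorphic to such a quadrangle or to its dual.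

For example, let $m=1$, $P_0(x,y)=(x,-y)$, $P_1(x,y)=(y,x)$ on $\mathbb R^l\oplus\mathbb R^l$, $l\ge3$. On the unit sphere $F=1-2\big((|x|^2-|y|^2)^2+4\langle x,y\rangle^2\big)$. By the Cauchy–Schwarz inequality the bracket lies in $[0,1]$. It is $0$ iff $(x,y)=(a,b)/\sqrt2$ with $a,b$ orthonormal, and it is $1$ iff $x,y$ are dependent, i.e. $(x,y)=(q\cos\theta,q\sin\theta)$ with $|q|=1$. These level sets are the focal manifolds. Distance $\pi/4$ means $\langle q,a\cos\theta+b\sin\theta\rangle=1$, i.e. $q=a\cos\theta+b\sin\theta$. With $(a,b)=(u,-w)$ this is exactly $\mathfrak Q_{cl}$ for $N=l$.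

The following is from Linus Kramer, "Homogeneous spaces, Tits buildings, and isoparametric hypersurfaces", arXiv:math/0109133 (2001).

**Conjecture.** Let $\mathfrak G$ be a compact connected generalized quadrangle. Assume that the automorphism group is point or line transitive. Then either $\mathfrak G$ is a Moufang quadrangle, or $\mathfrak G$ is of Clifford type with topological parameters $(3,4k)$ (for some integer $k\ge1$) or $(7,8)$, up to interchanging the two parameters.

**Theorem 1.** For every $n\ge1$ there is a compact connected generalized quadrangle with topological parameters $(1,4n-2)$ on which the compact group $\mathrm{Sp}(n)\times\mathbb S^1$ acts by automorphisms, transitively on the points, and which is not a Moufang quadrangle.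

Since $\{1,4n-2\}$ is different from every $\{3,4k\}$ and from $\{7,8\}$, Theorem 1 shows that the conjecture is false. The duals are line-transitive counterexamples.

**Theorem 2.** For every $n\ge1$ there are continuum many quadrangles as in Theorem 1, pairwise not isomorphic as topological quadrangles.

Nothing is claimed about other parameters. We use the following facts. Theorem 1 needs only (F1) and (F2).

* **(F1)** A compact connected Moufang quadrangle is topologically isomorphic to one associated to a simple real Lie group of real rank 2. By the tables of restricted root multiplicities (e.g. Helgason, *Differential Geometry, Lie Groups, and Symmetric Spaces*, Ch. X) the unordered parameters are: $\mathfrak{so}(2,N)$: $\{1,N-2\}$; $\mathfrak{sp}(4,\mathbb R)$: $\{1,1\}$; $\mathfrak{sp}(4,\mathbb C)$: $\{2,2\}$; $\mathfrak{su}(2,N)$: $\{2,2N-3\}$; $\mathfrak{sp}(2,N)$: $\{4,4N-5\}$; $\mathfrak{so}^*(8)\cong\mathfrak{so}(2,6)$: $\{1,4\}$; $\mathfrak{so}^*(10)$: $\{4,5\}$; $\mathfrak e_{6(-14)}$: $\{6,9\}$. The pair $\{1,4n-2\}$ occurs only for $\mathfrak{so}(2,4n)$ and, if $n=1$,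 for $\mathfrak{su}(2,2)\cong\mathfrak{so}(2,4)$. So a Moufang quadrangle with parameters $(1,4n-2)$ is $\mathfrak Q_{cl}$ with $N=4n$. The dual of $\mathfrak Q_{cl}$ is excluded because its point rows are spheres of dimension $N-2\neq1$.
* **(F2)** (A. D. Alexandrov, Canad. J. Math. 19 (1967) 1119–1128; Borchers–Hegerfeldt, Comm. Math. Phys. 28 (1972) 259–266.) For $N\ge3$, a bijection $g$ of $\mathbb R^{N-1,1}$ such that $x-y$ is null iff $g(x)-g(y)$ is null has the form $x\mapsto\lambda\Lambda x+c$ with $\lambda>0$, $\Lambda\in O(N-1,1)$.
* **(F3)** (Burns–Spatzier, Publ. IHES 65 (1987).) The topological automorphism group of a compact metric irreducible building of rank $\ge2$ is locally compact in the compact-open topology.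
* **(F4)** (Hofmann–Kramer, J. reine angew. Math. 702 (2015) 227–243.) If a locally compact group $A$ acts faithfully on a connected locally contractible space $A/K$, $K$ closed, then $A$ is a Lie group.

## 3. Two twists that only relabel

From now on $N=4n$ and $\mathbb H^n=\mathbb R^N$ with $\langle u,w\rangle=\mathrm{Re}\sum\bar u_aw_a$. The group $\mathrm{Sp}(n)$ acts from the left, unit quaternions act from the right, and these isometric actions commute. For imaginary $\eta$ we have $\langle u\eta,w\rangle=-\langle u,w\eta\rangle$, hence $\langle u\eta,u\rangle=0$. Put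
$$Q=\mathbb S^{N-1},\quad L=\{(u,w)\in Q\times Q:\langle u,w\rangle=0\},\quad \mathrm{pr}(u,w)=u,\quad \alpha=\langle du,w\rangle,$$
let $\mathfrak S(q)\cong\mathbb S^{N-2}$ be the unit sphere of $q^\perp$, and on $L$ consider
$$G_t(u,w)=(u\cos t+w\sin t,\,-u\sin t+w\cos t),\qquad r_\zeta(u,w)=(u\zeta,w\zeta),\ |\zeta|=1 .$$
In $\mathfrak Q_{cl}$ the ray of $\ell\in L$ is $\theta\mapsto\mathrm{pr}\,G_{-\theta}(\ell)$. The obvious way to bend the rays is to choose diffeomorphisms $\Phi_\theta$ of $L$, let $\Psi_\theta=\Phi_\theta^{-1}G_{-\theta}$, and let the ray of $\ell$ be $\theta\mapsto\mathrm{pr}\,\Psi_\theta(\ell)$. What must the $\Phi_\theta$ satisfy?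

*Fronts.* Suppose that the rays through $p_0=[q_0,0]$ still sweep out $Q\setminus\{\pm q_0\}$ like polar coordinates, so that there is an arrival time $T$ with $0\le T\le\pi$, smooth away from $\pm q_0$. A ray $\gamma$ meets the light of $p_0$ at the zeros of $f(\theta)=\theta-T(\gamma(\theta))$. This function is negative for $\theta<0$ and positive for $\theta>\pi$. A zero with $f'<0$ would therefore force further zeros, and "exactly once" would fail. Let $x=[q,\theta_0]$ be on a ray $m$ from $p_0$, and let $v(y')$ be the velocities at $q$ of the rays through $x$, with $y'\in\mathfrak S(q)$ and $m$ belonging to $y$. The ray of $y'$ has $f'(\theta_0)=1-dT_q(v(y'))$, which is $0$ at $y'=y$. If $dT_q(D_\eta v(y))\ne0$ for some $\eta$, then $f'$ has both signs for $y'$ near $y$. So the tangent space of the front $\{T=\theta_0\}$ must be the tangent space of the velocity surface $\{v(y')\}$ at $v(y)$. In the classical case both are $q^\perp\cap y^\perp$. The form $\alpha$ at $(q,y)$ vanishes exactly on tangent vectors whose $Q$-part lies there, so we ask that all $\Phi_\theta$ preserve $\alpha$.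 Lemma 1(a) and part (B) of Section 7 will show that this is what is needed.

*A fixed twist does nothing.* The simplest choice is $\Phi_\theta=\Phi$ for all $\theta$ with $\Phi^*\alpha=\alpha$. Here is where it stops. We have $d\alpha=\sum dw_a\wedge du_a$. For the generator $Z=(w,-u)$ of $G_t$, $\alpha(Z)=1$, and for every tangent vector $Y$ of $L$, $d\alpha(Z,Y)=-\langle u,du(Y)\rangle-\langle dw(Y),w\rangle=0$. On $\ker\alpha=\{(a,b):a,b\in\{u,w\}^\perp\}$ the form $d\alpha((a,b),(a',b'))=\langle b,a'\rangle-\langle b',a\rangle$ is nondegenerate. So $Z$ is the only field with $\alpha(Z)=1$ and $\iota_Zd\alpha=0$, hence $\Phi_*Z=Z$ and $\Phi$ commutes with all $G_t$. Then $\mathrm{pr}\,\Phi^{-1}G_{-\theta}(\ell)=\mathrm{pr}\,G_{-\theta}(\Phi^{-1}\ell)$: the lines have been renamed, and the geometry is $\mathfrak Q_{cl}$.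

*A rotating isometry does nothing.* Let $\zeta_\theta=e^{-\theta\mathrm i}e^{-\beta\mathrm j}e^{\theta\mathrm i}$ with a constant $\beta$ and $\Phi_\theta^{-1}=r_{\zeta_\theta}$. The ray of $\ell$ becomes $\mathrm{pr}\,G_{-\theta}(\ell)\cdot\zeta_\theta$. Since $\zeta_{\theta+\pi}=\zeta_\theta$, the map $[q,\theta]\mapsto[q\zeta_\theta^{-1},\theta]$ is well defined and carries the new geometry to $\mathfrak Q_{cl}$. This time the points have been renamed.

What is left is to do both: take an $\alpha$-preserving $\Phi$ that is *not* induced by an isometry of $Q$, and let it rotate with $\theta$ by conjugation with $r_{e^{\theta\mathrm i}}$, with which it must not commute. Making $\beta$ depend on an invariant function of $(u,w)$ achieves this.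

## 4. The rotating contact twist

We first list the invariant functions from which the twist is built. All of $G_t$, $r_\zeta$, $A\in\mathrm{Sp}(n)$ preserve $\alpha$. For $G_t$ one expands $\langle d(u\cos t+w\sin t),-u\sin t+w\cos t\rangle$ and uses $\langle du,u\rangle=\langle dw,w\rangle=0$, $\langle dw,u\rangle=-\langle du,w\rangle$. Moreover $G_t$ commutes with $r_\zeta$ and $A$, and $A$ with $r_\zeta$. The generator of $r_{e^{t\eta}}$ is $\xi_\eta=(u\eta,w\eta)$, and $\alpha(\xi_\eta)=m_\eta$ with $m_\eta(u,w):=\langle u\eta,w\rangle$. These functions satisfy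
$$m_\eta\circ G_t=m_\eta,\qquad m_\eta\circ A=m_\eta,\qquad m_\eta\circ r_\zeta=m_{\zeta\eta\zeta^{-1}}. \tag{3}$$
For the first, $\langle(u\cos t+w\sin t)\eta,-u\sin t+w\cos t\rangle=\cos^2t\,\langle u\eta,w\rangle-\sin^2t\,\langle w\eta,u\rangle$, and $\langle w\eta,u\rangle=-\langle u\eta,w\rangle$. For the last, $\langle u\zeta\eta,w\zeta\rangle=\langle u\zeta\eta\zeta^{-1},w\rangle$.

Fix a smooth $b:\mathbb R\to\mathbb R$ that is nonconstant on $[-1,1]$, a function $a$ with $a'(s)=-s\,b'(s)$, and $\varepsilon\in\mathbb R$. For instance $b(s)=s$, $a(s)=-s^2/2$. With $s=m_{\mathrm j}(u,w)\in[-1,1]$ let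
$$\Phi(u,w)=r_{e^{\varepsilon b(s)\mathrm j}}\,G_{\varepsilon a(s)}(u,w). \tag{4}$$

*$\Phi$ is a diffeomorphism.* By (3), and since $\mathrm j$ commutes with $e^{\beta\mathrm j}$, $m_{\mathrm j}\circ\Phi=m_{\mathrm j}$. So $\Phi$ acts on each level of $m_{\mathrm j}$ by a fixed transformation, and replacing $\varepsilon$ by $-\varepsilon$ gives the inverse.

*$\Phi$ preserves $\alpha$.* Differentiate (4) in the direction $X$. With $s$ frozen, the map preserves $\alpha$. The variation of $s$ contributes $\varepsilon\,ds(X)\,(b'(s)\xi_{\mathrm j}+a'(s)Z)$ at the image point, where $m_{\mathrm j}$ still has the value $s$. Hence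
$$\Phi^*\alpha=\alpha+\varepsilon\,(b'(s)\,s+a'(s))\,ds=\alpha .$$
The factor $G_{\varepsilon a(s)}$ is there only for this cancellation: the $\mathrm j$-rotation alone would change $\alpha$ by $\varepsilon sb'(s)\,ds$.

By (3), $\Phi$ commutes with $\mathrm{Sp}(n)$, with all $G_t$, and with $r_{-1}=-\mathrm{id}$. Write $r_\theta:=r_{e^{\theta\mathrm i}}$ and
$$\Phi_\theta=r_\theta\Phi r_\theta^{-1},\qquad\Psi_\theta=\Phi_\theta^{-1}G_{-\theta}=r_\theta\Phi^{-1}r_{-\theta}G_{-\theta},\qquad\gamma_\ell(\theta)=\mathrm{pr}\,\Psi_\theta(\ell).$$
All $\Psi_\theta$ are diffeomorphisms of $L$ preserving $\alpha$. Since $r_\pi=-\mathrm{id}=G_{-\pi}$ commutes with everything in sight,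
$$\Psi_{\theta+\pi}=-\Psi_\theta,\qquad\gamma_\ell(\theta+\pi)=-\gamma_\ell(\theta). \tag{5}$$

**The geometry $\mathfrak Q=\mathfrak Q(n,b,\varepsilon)$.** The lines are the elements of $L$. The point space is $P=(Q\times\mathbb R)/\langle\sigma\rangle$ with $\sigma(q,\theta)=(-q,\theta+\pi)$. The point $[q,\theta]$ is incident with $\ell$ iff $\gamma_\ell(\theta)=q$, which is well defined by (5).

For $\varepsilon=0$ this is $\mathfrak Q_{cl}$. In general $P$ and $L$ are compact connected manifolds and $\dim P=N$. The flag set is the image of the compact space $L\times[0,\pi]$ under the continuous map $(\ell,\theta)\mapsto([\gamma_\ell(\theta),\theta],\ell)$, hence closed. The point row of $\ell$ is the image of $\theta\mapsto[\gamma_\ell(\theta),\theta]$. This is a continuous injection of $\mathbb R/\pi\mathbb Z$, because equal points have times that agree modulo $\pi$; so the row is a circle. The pencil of $[q,\theta]$ is $\Psi_\theta^{-1}(\{q\}\times\mathfrak S(q))\cong\mathbb S^{N-2}$.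

**Symmetries.** Let $A\in\mathrm{Sp}(n)$ act by $[q,\theta]\mapsto[Aq,\theta]$, $\ell\mapsto A\ell$, and let $\tau_t[q,\theta]=[qe^{t\mathrm i},\theta+t]$, $\tau_t\ell=G_tr_t\ell$. Then
$$\Psi_{\theta+t}(\tau_tA\ell)=r_{\theta+t}\Phi^{-1}r_{-\theta-t}G_{-\theta-t}G_tr_tA\ell=r_tA\,\Psi_\theta(\ell). \tag{6}$$
Projecting, $\gamma_{\tau_tA\ell}(\theta+t)=A\gamma_\ell(\theta)e^{t\mathrm i}$, so incidence is preserved. The inverses have the same form, so these are automorphisms. On $P$ the map $\tau_\pi$ is induced by $\sigma$ and is trivial; on $L$ it is $G_\pi r_\pi=\mathrm{id}$. So $G=\mathrm{Sp}(n)\times(\mathbb R/\pi\mathbb Z)$ acts smoothly by automorphisms. It is transitive on $P$: use $\tau_{-\theta}$ to reach time $0$, and then the transitivity of $\mathrm{Sp}(n)$ on $Q$.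

Fix $q_0=(1,0,\dots,0)$ and $p_0=[q_0,0]$. Since $\Psi_0=\Phi^{-1}$, the lines through $p_0$ are $\ell_z=\Phi(q_0,z)$, $z\in\mathfrak S(q_0)$. Put $E(\delta,z)=\gamma_{\ell_z}(\delta)$.

## 5. Velocities of the twisted rays

For $(q,y)\in L$ let
$$X_\theta(q,y)=\tfrac{d}{dt}\big|_{t=\theta}\Psi_t(\Psi_\theta^{-1}(q,y)),\qquad v_\theta(q,y)=\mathrm{pr}_*X_\theta(q,y)\in q^\perp,\qquad h_\theta(q,y)=-\langle v_\theta(q,y),y\rangle .$$
So if $\Psi_\theta(\ell)=(q,y)$, then $\dot\gamma_\ell(\theta)=v_\theta(q,y)$. For $\varepsilon=0$ we have $v_\theta(q,y)=-y$ and $h=1$. Replacing $\theta$ by $t'$ in (6) and differentiating at $t'=\theta$ gives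
$$v_{\theta+t}(Aqe^{t\mathrm i},Aye^{t\mathrm i})=A\,v_\theta(q,y)\,e^{t\mathrm i}. \tag{7}$$

**Lemma 1.** (a) For $\eta\in T_y\mathfrak S(q)$: $\langle D_\eta v_\theta(q,\cdot),y\rangle=0$. (b) $h_0=1+m_{\mathrm i}\circ\Phi-m_{\mathrm i}$. Hence with $z_1=\langle q_0\mathrm i,z\rangle$, $z_2=\langle q_0\mathrm j,z\rangle$, $z_3=\langle q_0\mathrm k,z\rangle$,
$$h(z):=h_0(q_0,z)=1+z_1(\cos2\beta-1)-z_3\sin2\beta,\qquad\beta=\varepsilon b(z_2). \tag{8}$$

**Proof.** (a) The maps $\Psi_t\Psi_\theta^{-1}$ preserve $\alpha$, so differentiating at $t=\theta$ gives $\mathcal L_{X_\theta}\alpha=0$, that is, $d(\alpha(X_\theta))+\iota_{X_\theta}d\alpha=0$. Here $\alpha(X_\theta)=\langle v_\theta,y\rangle$. The vector $(0,\eta)$ is tangent to $L$ at $(q,y)$, and $d\alpha(X_\theta,(0,\eta))=-\langle v_\theta,\eta\rangle$ because $d\alpha=\sum dw_a\wedge du_a$. Evaluating on $(0,\eta)$,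
$$\langle D_\eta v_\theta,y\rangle+\langle v_\theta,\eta\rangle-\langle v_\theta,\eta\rangle=0 .$$

(b) From $\Psi_t=r_t\Phi^{-1}r_{-t}G_{-t}$ and $\Psi_0^{-1}=\Phi$,
$$X_0(q,y)=\xi_{\mathrm i}(q,y)+d\Phi^{-1}\big((-\xi_{\mathrm i}-Z)(\Phi(q,y))\big).$$
Since $\Phi$ preserves $\alpha$, $\alpha(X_0)=m_{\mathrm i}-m_{\mathrm i}\circ\Phi-1$, and $h_0=-\alpha(X_0)$. At $(q_0,z)$ we have $s=z_2$, and (3) gives $m_{\mathrm i}(\Phi(q_0,z))=m_{\eta}(q_0,z)$ with
$$\eta=e^{\beta\mathrm j}\,\mathrm i\,e^{-\beta\mathrm j}=e^{2\beta\mathrm j}\,\mathrm i=\mathrm i\cos2\beta-\mathrm k\sin2\beta .$$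
So $m_{\mathrm i}(\Phi(q_0,z))=z_1\cos2\beta-z_3\sin2\beta$, while $m_{\mathrm i}(q_0,z)=z_1$. $\square$

The next lemma says that for small $\varepsilon$ the rays from $p_0$ are still polar coordinates.

**Lemma 2.** There is $\varepsilon_0>0$ (depending on $n,b$) such that for $|\varepsilon|<\varepsilon_0$:

(a) $h_\theta(q,y)>0$ and $v_\theta(q,\cdot):\mathfrak S(q)\to q^\perp$ is an immersion, for all $q,\theta,y$;

(b) $E$ restricts to a diffeomorphism $(0,\pi)\times\mathfrak S(q_0)\to Q\setminus\{\pm q_0\}$, with $E(0,\cdot)=q_0$ and $E(\pi,\cdot)=-q_0$.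

**Proof of (a).** By (7) and the transitivity of $G$ on $P$ we may take $q=q_0$, $\theta=0$. The quantities $h_0(q_0,y)$ and $|D_\eta v_0(q_0,\cdot)(y)|$ depend continuously on $\varepsilon$, $y$ and the unit vector $\eta\in T_y\mathfrak S(q_0)$. For $\varepsilon=0$ both are identically $1$. By compactness both are positive for small $|\varepsilon|$.

**Proof of (b).** We write $E_\varepsilon$ in polar coordinates around $q_0$ and show that it differs from the standard polar map by a diffeomorphism.

*Polar form.* $E=E_\varepsilon$ is smooth in $(\varepsilon,\delta,z)$, and $E_\varepsilon(0,z)=q_0$, $E_\varepsilon(\delta+\pi,z)=-E_\varepsilon(\delta,z)$, $E_0(\delta,z)=q_0\cos\delta-z\sin\delta$. The component $E^\perp$ of $E$ in $q_0^\perp$ vanishes for $\delta\in\pi\mathbb Z$. Since $\sin$ has simple zeros there, $E^\perp=-\sin\delta\cdot V_\varepsilon(\delta,z)$ with $V$ smooth, and $V_0=z$. Let $\mathcal N=[0,\pi]\times\mathfrak S(q_0)$. By compactness $V_\varepsilon\ne0$ on $\mathcal N$ for small $\varepsilon$, and we put $Y_\varepsilon=V_\varepsilon/|V_\varepsilon|$. The complex number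
$$\langle E_\varepsilon,q_0\rangle+\sqrt{-1}\,\sin\delta\,|V_\varepsilon|$$
has modulus $1$ because $|E|=1$, and it equals $e^{\sqrt{-1}\,\delta}$ for $\varepsilon=0$. By the homotopy lifting property it is $e^{\sqrt{-1}\,r_\varepsilon}$ with $r_\varepsilon(\delta,z)$ smooth in all variables and $r_0=\delta$. Then $E_\varepsilon=q_0\cos r_\varepsilon-Y_\varepsilon\sin r_\varepsilon$.

*Range of $r_\varepsilon$.* At $\delta=0$ (resp. $\delta=\pi$) the complex number is $1$ (resp. $-1$) for all $\varepsilon$, so by continuity in $\varepsilon$, $r_\varepsilon=0$ (resp. $\pi$) there. For $0<\delta<\pi$ the imaginary part is positive, so $r_\varepsilon\notin\pi\mathbb Z$, and again by continuity in $\varepsilon$, $r_\varepsilon\in(0,\pi)$.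

*Covering argument.* So $\hat E_\varepsilon=(r_\varepsilon,Y_\varepsilon):\mathcal N\to\mathcal N$ is smooth, maps boundary to boundary and interior to interior, and $\hat E_0=\mathrm{id}$. By compactness of $\mathcal N$, its differential is invertible everywhere for small $\varepsilon$. The preimage of a compact subset of $\mathrm{int}\,\mathcal N$ is compact and lies in $\mathrm{int}\,\mathcal N$, so $\hat E_\varepsilon$ restricts to a proper local diffeomorphism of the connected manifold $\mathrm{int}\,\mathcal N=(0,\pi)\times\mathfrak S(q_0)$, hence to a covering. As $N-2\ge2$, $\mathrm{int}\,\mathcal N$ is simply connected, so this covering is a diffeomorphism. Finally $\mathcal B(r,y)=q_0\cos r-y\sin r$ maps $\mathrm{int}\,\mathcal N$ diffeomorphically onto $Q\setminus\{\pm q_0\}$, and $E_\varepsilon=\mathcal B\circ\hat E_\varepsilon$. $\square$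

From now on $|\varepsilon|<\varepsilon_0$. The next lemma says that among all rays through a point, the ray labelled $y$ is strictly the fastest in the direction $-y$.

**Lemma 3.** For fixed $q,\theta$ and $y\in\mathfrak S(q)$, the function $\varphi(z)=\langle v_\theta(q,z),y\rangle$ on $\mathfrak S(q)$ attains its minimum only at $z=y$, and $\varphi(y)<0$. In particular $v_\theta(q,\cdot)$ is injective, hence an embedding.

**Proof.** By Lemma 1(a) the image of $Dv_\theta(q,\cdot)$ at $z$ is contained in $q^\perp\cap z^\perp$. By Lemma 2(a) it has dimension $N-2$, so it equals $q^\perp\cap z^\perp$. Hence $z$ is critical for $\varphi$ iff $y\perp(q^\perp\cap z^\perp)$, i.e. $y\in\mathrm{span}(q,z)$. As $y\perp q$, this means $z=\pm y$. Now $\varphi(y)=-h_\theta(q,y)<0<h_\theta(q,-y)=\varphi(-y)$, so the minimum, which is attained at a critical point, is attained only at $y$. If $v_\theta(q,z)=v_\theta(q,z')$, apply this with $y=z$ to get $z'=z$. An injective immersion of a compact manifold is an embedding. $\square$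

## 6. The arrival time

Define $T:Q\to[0,\pi]$ by $T(E(\delta,z))=\delta$ for $0\le\delta\le\pi$. It is well defined by Lemma 2(b). It is continuous, because $E:[0,\pi]\times\mathfrak S(q_0)\to Q$ is a continuous surjection from a compact space to a Hausdorff space and hence a quotient map. It is smooth on $Q\setminus\{\pm q_0\}$, and $T^{-1}(0)=\{q_0\}$, $T^{-1}(\pi)=\{-q_0\}$. In $\mathfrak Q_{cl}$ it is the spherical distance from $q_0$.

## 7. Each ray meets each front once

**(A) Two distinct points are on at most one common line.** By transitivity one point is $p_0$. Write the other as $[q,\delta]$ with $\delta\in[0,\pi)$. The common lines are the $\ell_z$ with $E(\delta,z)=q$. If $\delta=0$ and a common line exists, then $q=q_0$ and the points coincide. If $0<\delta<\pi$, there is at most one such $z$ by Lemma 2(b).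

**(B) If $p$ is not on $\ell$, there is exactly one pair $(x,m)$ with $p$ on $m$, $x$ on $m$, $x$ on $\ell$.** By transitivity let $p=p_0$. Consider the continuous function $f(\theta)=\theta-T(\gamma_\ell(\theta))$ on $\mathbb R$. It is negative for $\theta<0$ and positive for $\theta>\pi$.

**Step B1: zeros of $f$ correspond to solutions.** At a zero, $\theta=T(\gamma_\ell(\theta))\in[0,\pi]$. If $\theta=0$ then $\gamma_\ell(0)=q_0$; if $\theta=\pi$ then $\gamma_\ell(\pi)=-q_0$. Both would put $p_0=[q_0,0]=[-q_0,\pi]$ on $\ell$. So $0<\theta<\pi$ and $\gamma_\ell(\theta)=E(\theta,z)$ for some $z$, i.e. $[\gamma_\ell(\theta),\theta]$ lies on $\ell$ and on $\ell_z$. Conversely, let $x$ on $\ell$ be joined to $p_0$ by $\ell_z$. Write $x=[q,\theta]$ with $\theta\in[0,\pi)$, so $q=E(\theta,z)=\gamma_\ell(\theta)$. If $\theta=0$ then $x=p_0$ would be on $\ell$. So $0<\theta<\pi$ and $f(\theta)=0$. Different zeros in $(0,\pi)$ give different points, and the line joining $x$ to $p_0$ is unique by (A).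

**Step B2: reduction to the sign of $f'$.** A zero exists by the sign change. At a zero $\theta_0$ we have $\gamma_\ell(\theta_0)\ne\pm q_0$, so $f$ is smooth near $\theta_0$. It suffices to show $f'(\theta_0)>0$ at every zero. Then zeros are isolated, so there are finitely many in $[0,\pi]$. Between two consecutive ones $f$ would be positive just after the first and negative just before the second, and would have another zero in between, which is impossible.

**Step B3: the differential of the arrival time.** Let $q=\gamma_\ell(\theta_0)=E(\theta_0,z_0)$, $m=\ell_{z_0}$, $\Psi_{\theta_0}(m)=(q,y)$, $\Psi_{\theta_0}(\ell)=(q,y')$. As $p_0$ is on $m$ but not on $\ell$, $m\ne\ell$ and so $y\ne y'$. The map $z\mapsto\Psi_{\theta_0}\Phi(q_0,z)\in L$ pulls $\alpha$ back to $0$, because $\alpha$ vanishes on $\{q_0\}\times\mathfrak S(q_0)$ and $\Psi_{\theta_0}$, $\Phi$ preserve $\alpha$. Its $Q$-component is $E(\theta_0,z)$, and its value at $z_0$ is $(q,y)$. So the image of $d_zE$ at $(\theta_0,z_0)$ is orthogonal to $y$. By Lemma 2(b) it has dimension $N-2$, hence it equals $q^\perp\cap y^\perp$.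 Also $\partial_\delta E=v_{\theta_0}(q,y)$. From $T\circ E=\delta$ we see that $dT_q$ vanishes on $q^\perp\cap y^\perp$ and is $1$ on $v_{\theta_0}(q,y)$. Therefore, for $\xi\in q^\perp$,
$$dT_q(\xi)=\frac{\langle\xi,y\rangle}{\langle v_{\theta_0}(q,y),y\rangle},$$
where the denominator is $-h_{\theta_0}(q,y)<0$.

**Step B4: the sign.** With $\varphi(z)=\langle v_{\theta_0}(q,z),y\rangle$,
$$\frac{d}{d\theta}\Big|_{\theta_0}T(\gamma_\ell(\theta))=\frac{\langle v_{\theta_0}(q,y'),y\rangle}{\langle v_{\theta_0}(q,y),y\rangle}=\frac{\varphi(y')}{\varphi(y)} .$$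
By Lemma 3, $\varphi(y')>\varphi(y)$ and $\varphi(y)<0$, so the quotient is $<1$ and $f'(\theta_0)>0$. $\square$

**$\mathfrak Q$ is a generalized quadrangle.** The incidence graph is bipartite, so cycles have even length. By (A) there are no 4-cycles. In a 6-cycle each point is off the opposite line by (A), and so would have two pairs as in (B), which is impossible. So the girth is at least $8$. By (B) a point and a line have distance at most $3$. Given two points, take a line through the second; given two lines, take a point on the second. So all distances are at most $4$.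

For an 8-cycle, take $p$ not on $\ell$ with its pair $(x,m)$. Let $r\ne x$ be another point on $\ell$; by (B) it is not collinear with $p$. Let $\ell'\ne\ell$ be another line through $r$, so $p$ is not on $\ell'$, and let $(x',m')$ be the pair for $(p,\ell')$. Then $x'\ne r$, since $r$ is not collinear with $p$. Next, $x'\ne x$, since otherwise $\ell=\ell'$ by (A). Finally $m'\ne m$, since otherwise $r$, which is not on $m$, would be joined to the two points $x,x'$ of $m$, against (B). So $p,m,x,\ell,r,\ell',x',m'$ is an 8-cycle and the girth is $8$. The points $p\ne r$ are not collinear, so their distance is $4$ and the diameter is $4$. Point rows and pencils are infinite, so $\mathfrak Q$ is thick. Hence $\mathfrak Q$ is a compact connected generalized quadrangle with topological parameters $(1,N-2)=(1,4n-2)$, and $G$ is transitive on its points.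

## 8. Tangent covectors and the absence of a quadric

Let $0<|\varepsilon|<\varepsilon_0$. We show that $\mathfrak Q$ is not Moufang. The invariant that decides this is the set of tangent directions at $p_0$ of the lines through $p_0$, in dual form.

Let $V=q_0^\perp\oplus\mathbb R=T_{p_0}P$, of dimension $N$, and $v(z)=v_0(q_0,z)$. The lines through $p_0$ are the curves $\theta\mapsto[E(\theta,z),\theta]$, with velocity $(v(z),1)$ at $p_0$. Identify $V^*$ with $V$ by the standard inner product and let $\lambda_z=(z,h(z))\ne0$. It annihilates $(v(z),1)$, since $\langle z,v(z)\rangle=-h(z)$, and all $(D_\eta v(z),0)$, by Lemma 1(a). By Lemma 2(a) these vectors span a hyperplane of $V$.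

It helps to test what we are looking for on the second failed twist of Section 3. With constant $\beta$, formula (8) is affine in $z$, and all $\lambda_z$ lie on the quadric $|z|^2=(\tau-(\cos2\beta-1)z_1+z_3\sin2\beta)^2$. For nonconstant $b$ we show that the $\lambda_z$ lie on no quadric of the required signature.

Suppose that $\mathfrak Q$ is Moufang. By (F1) there is a topological isomorphism $\Omega:\mathfrak Q\to\mathfrak Q_{cl}$, with $P_{cl}\subset\mathbb RP^{N+1}$.

**Step 1: $\mathrm{Aut}(\mathfrak Q_{cl})=PO(N,2)$.** This identifies the automorphisms with projective maps. Since $PO(N,2)$ is transitive on $P_{cl}$, it suffices to consider an automorphism $g$ fixing $p=\langle e\rangle$. It permutes the points $x_w$ of (2), and by (2) $x_w,x_{w'}$ are equal or collinear iff $w-w'$ is null. By (F2), $g$ acts on $W$ as $w\mapsto\lambda\Lambda w+c$. The same map is induced by an element of $PO(N,2)$ fixing $p$: translations by the Eichler transformations of Section 2; $\Lambda$ by its extension fixing $e$ and $f$; and $\lambda$ by $e\mapsto\lambda e$, $f\mapsto\lambda^{-1}f$, $\mathrm{id}_W$,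 which sends $f+w-\frac12(w,w)e$ to a multiple of $f+\lambda w-\frac12(\lambda w,\lambda w)e$.

It remains to see that an automorphism fixing $p$ and all points not collinear with $p$ is trivial. A line not through $p$ has exactly one point collinear with $p$, hence at least two points that are fixed, so it is fixed. Every point $\ne p$ lies on two lines not through $p$, so it is fixed. Then all lines are fixed as well.

**Step 2: $\Omega$ is a diffeomorphism of point spaces.** A priori $\Omega$ is only a homeomorphism, and we need its differential. Let $\rho:G\to PO(N,2)$, $\rho(g)=\Omega g\Omega^{-1}$. If $g_\nu\to g$, then $\rho(g_\nu)\to\rho(g)$ pointwise on $P_{cl}$.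

The set $P_{cl}$ contains a projective frame of $\mathbb RP^{N+1}$. Indeed, isotropic vectors span $\mathbb R^{N,2}$, so there is a basis $b_1,\dots,b_{N+2}$ of isotropic vectors. Each coordinate with respect to it, evaluated on $(q,\cos\theta,\sin\theta)$, is an analytic function on the connected manifold $Q\times\mathbb R$, not identically zero, so its zero set is nowhere dense. Hence some isotropic vector has all coordinates nonzero, and after rescaling the $b_i$ it is $b_0=\sum b_i$.

Pointwise convergence on a frame implies convergence in $PGL_{N+2}(\mathbb R)$. Let $M_\nu$ represent $\rho(g_\nu)$ and $M$ represent $\rho(g)$. Choose vectors $x_i^\nu$ in the lines of $M_\nu b_i$ with $x_i^\nu\to Mb_i$, for $i=0,\dots,N+2$. For large $\nu$ write $x_0^\nu=\sum_{i\ge1}c_i^\nu x_i^\nu$; then $c_i^\nu\to1$. The linear map $b_i\mapsto c_i^\nu x_i^\nu$ agrees with $M_\nu$ projectively on the frame, so it represents $\rho(g_\nu)$, and it converges to $M$.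

So $\rho$ is a continuous homomorphism of Lie groups into $PGL_{N+2}(\mathbb R)$, hence smooth. The orbit map $G\to P$, $g\mapsto gp_0$, is a surjective submersion, and $\Omega(gp_0)=\rho(g)\Omega(p_0)$. So $\Omega$ is smooth. By equivariance it has constant rank, and it is injective, so it is an immersion. As $\dim P=\dim P_{cl}=N$, the bijection $\Omega$ is a diffeomorphism.

**Step 3: a quadratic relation.** We transport the null cone of $\mathfrak Q_{cl}$ to $V$ and dualize. In $T_{\langle e\rangle}P_{cl}=\mathrm{Hom}(\langle e\rangle,e^\perp/e)$ the tangent directions of the lines through $\langle e\rangle$ are the isotropic directions of $e^\perp/e\cong\mathbb R^{N-1,1}$. Pulling back by $d\Omega_{p_0}$, we obtain a nondegenerate quadratic form $B$ on $V$ of signature $(N-1,1)$ with $B(v(z),1)=0$ for all $z\in\mathfrak S(q_0)$. Differentiating in $z$, the functional $B((v(z),1),\cdot)$ vanishes on $(v(z),1)$ and on all $(D_\eta v(z),0)$. It is nonzero and annihilates the same hyperplane as $\lambda_z$, so it is proportional to $\lambda_z$. Hence the dual form $B^*$, also of signature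 $(N-1,1)$, satisfies
$$B^*(z,h(z))=0\qquad\text{for all }z\in\mathfrak S(q_0). \tag{9}$$

**Step 4: Fourier coefficients.** We restrict (9) to $U\oplus\mathbb R$ with $U=\mathrm{span}(q_0\mathrm i,q_0\mathrm j,q_0\mathrm k)$ and show that $B^*$ vanishes there. For all $z\in\mathbb S^2\subset U$,
$$Ah^2+h\,l(z)+\mathcal Q(z)=0,$$
with $A\in\mathbb R$, $l=(l_1,l_2,l_3)$ linear and $\mathcal Q=(q_{ab})$ quadratic. Put $I=\sqrt{-1}$ and $z=(r\cos\phi,s,r\sin\phi)$, $r=\sqrt{1-s^2}$, $|s|<1$. By (8),
$$h=1+r\big(\cos(\phi+2\beta)-\cos\phi\big)=1+\tfrac r2\big(c\,e^{I\phi}+\bar c\,e^{-I\phi}\big),\qquad c=c(s)=e^{2I\varepsilon b(s)}-1 . \tag{10}$$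
Since $b$ is continuous and nonconstant on $[-1,1]$, the set $b((-1,1))$ is a nondegenerate interval. As $\varepsilon\ne0$, $c(s)$ takes infinitely many values for $|s|<1$, $s\ne0$.

The coefficient of $e^{2I\phi}$ is $\frac{r^2}4(Ac^2+\lambda c+\mu)=0$ with $\lambda=l_1-Il_3$ and $\mu=q_{11}-q_{33}-2Iq_{13}$. A polynomial in $c$ with infinitely many roots is zero, so $A=\lambda=\mu=0$; in particular $l_1=l_3=0$, $q_{11}=q_{33}$, $q_{13}=0$.

The coefficient of $e^{I\phi}$ is now $\frac{rs}2(l_2c+\nu)=0$ with $\nu=2(q_{12}-Iq_{23})$. Using $s\ne0$, we get $l_2=\nu=0$, so $q_{12}=q_{23}=0$.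

The constant term is now $q_{22}s^2+\frac12(q_{11}+q_{33})(1-s^2)=0$ for all $|s|<1$. Hence $q_{22}=0$ and $q_{11}+q_{33}=0$, and with $q_{11}=q_{33}$ we get $\mathcal Q=0$.

So the 4-dimensional space $U\oplus\mathbb R$ is totally isotropic for $B^*$. In signature $(N-1,1)$ a totally isotropic subspace has dimension at most $1$. This contradiction shows that $\mathfrak Q$ is not Moufang. Together with Section 7 this proves Theorem 1, for instance with $b(s)=s$, $a(s)=-s^2/2$, and the conjecture is disproved. $\blacksquare$

## 9. Flat bands of width $\kappa$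

We prove Theorem 2. The idea is to let the twist vanish on a band $|z_2|\le\kappa$. There the covectors $[z:h(z)]$ lie on a quadric, elsewhere they do not, and the width $\kappa$ of the band is a conformal invariant.

For $\kappa\in(0,1)$ let $b_\kappa(s)=0$ for $|s|\le\kappa$ and $b_\kappa(s)=e^{-1/(|s|-\kappa)}$ for $|s|>\kappa$. This is smooth and nonconstant on $[-1,1]$. Choose $\varepsilon=\varepsilon(\kappa)>0$ below the bound of Lemma 2, and let $\mathfrak Q_\kappa$ be the resulting quadrangle, with data $v_\kappa,h_\kappa$ in place of $v,h$. By Sections 7 and 8 it is as in Theorem 1. Let $\Omega:\mathfrak Q_\kappa\to\mathfrak Q_{\kappa'}$ be a topological isomorphism. By transitivity we may assume $\Omega(p_0)=p_0$. We show $\kappa=\kappa'$.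

**Step 1: $\Omega$ is a diffeomorphism of point spaces.** Now we do not know that automorphisms are projective, so (F3) and (F4) replace Step 1 of Section 8. Let $\mathcal A=\mathrm{Aut}(\mathfrak Q_\kappa)$ with the compact-open topology. It is second countable, and it is locally compact by (F3). It acts transitively on the connected manifold $P$, and faithfully, because an automorphism fixing all points fixes all lines. By the open mapping theorem for $\sigma$-compact groups, $P\cong\mathcal A/\mathcal A_{p_0}$. So $\mathcal A$ is a Lie group by (F4). The homomorphism $G\to\mathcal A$ is continuous, hence smooth. The equivariant bijection $P=G/G_{p_0}\to\mathcal A/\mathcal A_{p_0}$ is therefore smooth, of constant rank, and injective between manifolds of equal dimension, so it is a diffeomorphism. The same holds for $\mathfrak Q_{\kappa'}$ with $\mathcal A'=\mathrm{Aut}(\mathfrak Q_{\kappa'})$. Conjugation by $\Omega$ is an isomorphism $\mathcal A\to\mathcal A'$ of topological groups, hence of Lie groups. So $\Omega$ is induced by a smooth map $\mathcal A/\mathcal A_{p_0}\to\mathcal A'/\mathcal A'_{p_0}$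 with smooth inverse.

**Step 2: linearization.** We pass to a linear problem in $V$. The differential $d\Omega_{p_0}$ maps tangents of lines through $p_0$ to such tangents, so it induces a projective map of $C_\kappa=\{[v_\kappa(z):1]:z\in\mathfrak S(q_0)\}\subset\mathbb P(V)$ onto $C_{\kappa'}$. By Lemma 3, $C_\kappa$ is an embedded hypersurface, parametrized injectively by $z$. The hyperplane of $V$ that belongs to its tangent space at $[v_\kappa(z):1]$ is spanned by $(v_\kappa(z),1)$ and the $(D_\eta v_\kappa(z),0)$, and its annihilator is $\mathbb R(z,h_\kappa(z))$. The same holds for $\kappa'$. Hence the inverse transpose $g\in GL(V)$ of $d\Omega_{p_0}$ maps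
$$\Sigma_\kappa=\{[z:h_\kappa(z)]:z\in\mathfrak S(q_0)\}\subset\mathbb P(V)$$
onto $\Sigma_{\kappa'}$. The map $z\mapsto[z:h_\kappa(z)]$ is a homeomorphism $\mathfrak S(q_0)\to\Sigma_\kappa$: if $(z,h_\kappa(z))=c\,(z',h_\kappa(z'))$, then $c>0$ because $h_\kappa>0$, and $|z|=|z'|=1$ gives $c=1$; compactness does the rest. Let $\Sigma_\kappa^\circ$ be the set of points of $\Sigma_\kappa$ that have a neighborhood in $\Sigma_\kappa$ contained in a nondegenerate quadric. It is open in $\Sigma_\kappa$, and $g\Sigma_\kappa^\circ=\Sigma_{\kappa'}^\circ$.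

**Step 3: $\Sigma_\kappa^\circ=\{[z:h_\kappa(z)]:|z_2|<\kappa\}$.** If $|z_2|<\kappa$, then $h_\kappa=1$ near $z$, and $\Sigma_\kappa$ lies locally in the quadric $F_0(z,\tau)=|z|^2-\tau^2=0$. It remains to exclude points with $|z_2|>\kappa$. Points with $|z_2|=\kappa$ are then excluded too, because $\Sigma_\kappa^\circ$ is open and every neighborhood of such a point contains points with $|z_2|>\kappa$.

Suppose that a nondegenerate form $B^*$ vanishes on a neighborhood of a point with $|z_2|>\kappa$. Write $z=(r\cos\phi,s,r\sin\phi,t)$ with $t\in\mathbb R^{N-4}$ and $r=\sqrt{1-s^2-|t|^2}$. Nearby points with $r>0$ exist, because $r=0$ only if $z_1=z_3=0$. So for $(s,t)$ in a nonempty open product set with $|s|>\kappa$, $r>0$, and for $\phi$ in an interval,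
$$Ah^2+h\,(l\cdot m+l_t\cdot t)+\mathcal Q(m)+m\cdot Ct+\mathcal Q_t(t)=0,\qquad m=(r\cos\phi,s,r\sin\phi),$$
where $h$ is given by (10) with $b=b_\kappa$ and the present $r$. For fixed $(s,t)$ this is a trigonometric polynomial in $\phi$ that vanishes on an interval, so it vanishes for all $\phi$. Its coefficient of $e^{2I\phi}$ is $\frac{r^2}4(Ac^2+\lambda c+\mu)$ as in Section 8. Since $b_\kappa$ is strictly monotone on the $s$-interval, $c(s)$ takes infinitely many values, and $A=\lambda=\mu=0$. The coefficient of $e^{I\phi}$ then gives
$$(l_2s+l_t\cdot t)\,c(s)+s\nu+\nu_t\cdot t=0$$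
with constants $\nu\in\mathbb C$, $\nu_t\in\mathbb C^{N-4}$.

Suppose $(l_2,l_t)\ne0$. Fix $t$ such that $l_2s+l_t\cdot t$ is not identically zero in $s$. Then $\mathcal Z=e^{2I\varepsilon b_\kappa(s)}=1+c(s)$ is a rational function of $s$ on an interval, hence so is
$$\mathcal Z'/\mathcal Z=2I\varepsilon b_\kappa'(s)=\pm2I\varepsilon\,e^{-1/x}x^{-2},\qquad x=|s|-\kappa>0 .$$
So $e^{-1/x}$ is a rational function of $x$ on an interval, and by analyticity for all $x>0$. But it is nonzero and tends to $0$ faster than every power of $x$ as $x\to0^+$, which no nonzero rational function does. Hence $l_2=0$ and $l_t=0$. Together with $A=0$ and $l_1=l_3=0$ this says that $(0,1)\in q_0^\perp\oplus\mathbb R$ is in the radical of $B^*$, a contradiction.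

**Step 4: $g$ is a similarity of $F_0$.** By Step 3, $g$ maps the nonempty open subset $\{|z_2|<\kappa\}$ of $\{[z:1]\}=\mathbb S^{N-2}$, the projectivized null cone of $F_0$, onto $\{|z_2|<\kappa'\}$. So the quadratic form $F=g^*F_0$ vanishes at $(z,1)$ for $z$ in an open subset of the sphere. By analyticity and connectedness of $\mathbb S^{N-2}$ it vanishes for all unit vectors $z$. Write $F(z,\tau)=M(z)+2\tau\,k(z)+d\tau^2$ with $M$ quadratic and $k$ linear. Comparing $F(z,1)=0$ with $F(-z,1)=0$ gives $k=0$, and then $M(z)=-d$ on the unit sphere. So $F=-d\,F_0$, and $d\ne0$ because $F$ is nondegenerate.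

**Step 5: the invariant.** Hence $g$ induces a homeomorphism of $\mathbb S^{N-2}=\{[z:1]\}$ and maps the relative boundary of $\{|z_2|<\kappa\}$ onto that of $\{|z_2|<\kappa'\}$. These boundaries have the connected components $\{z_2=\pm\kappa\}$, resp. $\{z_2=\pm\kappa'\}$, which are spheres of dimension $N-3\ge1$. A round sphere spans its affine space, so the vectors $(z,1)$ with $|z|=1$, $z_2=\pm\kappa$ span the hyperplane $z_2=\pm\kappa\tau$ of $V$. Thus $g$ maps the pair of hyperplanes $z_2=\pm\kappa\tau$ to the pair $z_2=\pm\kappa'\tau$. The $F_0$-normals of $z_2=\pm\kappa\tau$ are $\nu_\pm=(q_0\mathrm j,\pm\kappa)$. With $F_0(\cdot,\cdot)$ the associated bilinear form, $F_0(\nu_\pm)=1-\kappa^2$ and $F_0(\nu_+,\nu_-)=1+\kappa^2$. A similarity of $F_0$ maps normals to normals, up to scalars, and it preserves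
$$\frac{|F_0(\nu_+,\nu_-)|}{\sqrt{F_0(\nu_+)F_0(\nu_-)}}=\frac{1+\kappa^2}{1-\kappa^2},$$
which does not depend on the scaling or the order of $\nu_\pm$. The right-hand side is strictly increasing in $\kappa\in(0,1)$, so $\kappa=\kappa'$. The quadrangles $\mathfrak Q_\kappa$, $\kappa\in(0,1)$, are therefore pairwise not isomorphic, and Theorem 2 is proved. $\blacksquare$
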